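\title{Even-hole-free graphs whose chromatic number exceeds $\lceil 5\omega/4\rceil$}

\begin{abstract}
A hole is an induced cycle with at least four vertices. Even-hole-free graphs with no induced path on seven vertices are known to satisfy $\chi\le\lceil\frac54\omega\rceil$. We show that this bound fails for even-hole-free graphs in general. One counterexample has $41$ vertices, clique number $8$, stability number $4$ and chromatic number $11$. For every $\omega\ge2$ we construct an even-hole-free graph with clique number $\omega$ and chromatic number at least $\lfloor(4\omega+1)/3\rfloor$, so that a linear bound $\chi\le c\,\omega+d$ for this class needs $c\ge\frac43$; the constant $\frac43$ is exact for the family that produces it. A second construction gives counterexamples with clique numbers $4$ and $10$.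
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and the length of a path or cycle is its number of edges. A \emph{hole} of a graph $G$ is an induced cycle of length at least four, and $G$ is \emph{even-hole-free} if it has no hole of even length. We write $P_t$ for the path on $t$ vertices and call $G$ \emph{$P_t$-free} if no induced subgraph of $G$ is isomorphic to $P_t$. The clique number $\omega(G)$ and the stability number $\alpha(G)$ are the largest sizes of a set of pairwise adjacent vertices (a \emph{clique}) and of pairwise nonadjacent vertices (a \emph{stable set}). The chromatic number $\chi(G)$ is the least number of colors in a coloring of the vertices in which adjacent vertices receive different colors.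

The vertices of a clique need distinct colors, so $\chi\ge\omega$. The vertices of one color form a stable set, so
\begin{equation}\label{eq:count}
\chi(G)\ \ge\ |V(G)|/\alpha(G).
\end{equation}
A graph with no hole at all is called \emph{chordal}, and chordal graphs satisfy $\chi=\omega$. Once odd holes are allowed, equality fails: the $5$-cycle $C_5$ has $\omega=2$ and $\chi=3$. How far can odd holes alone push $\chi$ above $\omega$? Two upper bounds are known.
\begin{itemize}
\item[(A)] Every even-hole-free graph satisfies $\chi\le2\omega-1$.
\item[(B)] Every $P_7$-free even-hole-free graph satisfies $\chi\le\lceil\frac54\omega\rceil$.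
\end{itemize}
We use (A) and (B) without proof, and only in Section~\ref{sec:range}.

The $5$-cycle explains the constant $\frac54$. Replace each vertex of $C_5$ by a clique of size $t$, and join two of these cliques completely when the corresponding vertices are adjacent. The result has no even hole (Lemma~\ref{lem:blowup}), it has $5t$ vertices, $\omega=2t$ and $\alpha=2$, so \eqref{eq:count} gives $\chi\ge\lceil 5t/2\rceil=\lceil\frac54\omega\rceil$. It is $P_7$-free because $\alpha(P_7)=4$. Thus (B) is attained for every even $\omega$. The same construction on a longer odd cycle $C_{2r+1}$ has $(2r+1)t$ vertices and $\alpha=r$, and \eqref{eq:count} gives only $\frac{2r+1}{2r}\,\omega$. One is led to guess that the shortest odd hole is the worst obstruction and that the hypothesis on $P_7$ in (B) is superfluous. This is the problem that we take from the paper of Huang, Zhou and Chang~\cite{HZC}: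
\begin{quote}
Does every even-hole-free graph $G$ satisfy $\chi(G)\le\lceil\frac54\omega(G)\rceil$?
\end{quote}
The answer is no.

\begin{theorem}\label{thm:41}
There is an even-hole-free graph $G$ with $|V(G)|=41$, $\omega(G)=8$, $\alpha(G)=4$ and $\chi(G)=11>10=\lceil\frac54\cdot8\rceil$. It has no induced $P_9$.
\end{theorem}

The failure is not a matter of rounding: the leading constant is too small.

\begin{theorem}\label{thm:43}
For every integer $\omega\ge2$ there is an even-hole-free graph with clique number $\omega$ and chromatic number at least $\lfloor(4\omega+1)/3\rfloor$. Hence: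
\begin{itemize}
\item[(a)] the bound $\lceil\frac54\omega\rceil$ fails for $\omega=8,11,12$ and for every $\omega\ge14$;
\item[(b)] if $c,d\in\mathbb R$ and $\chi\le c\,\omega+d$ for all even-hole-free graphs, then $c\ge\frac43$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:small}
There is an even-hole-free graph with $36$ vertices, $\omega=4$ and $\chi=6>5$. There is an even-hole-free graph with $\omega=10$ and $\chi\ge14>13$.
\end{theorem}

Theorems~\ref{thm:41} and~\ref{thm:43} rest on one sequence of graphs $N_0=C_5,N_1,N_2,\dots$, defined in Section~\ref{sec:N}, whose vertices are replaced by cliques of sizes given by a weighting $w$; the result is denoted $N_k[w]$ (Section~\ref{sec:blowup}). This family cannot give more than $\frac43$.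

\begin{theorem}\label{thm:upper}
For every $k\ge0$ and every weighting $w$, the graph $N_k[w]$ satisfies $\chi\le\frac43\omega+8$. If $c,d\in\mathbb R$ and $\chi\le c\,\omega+d$ for all graphs $N_k[w]$, then $c\ge\frac43$.
\end{theorem}

\begin{theorem}\label{thm:range}
The bound $\chi\le\lceil\frac54\omega\rceil$ holds for all even-hole-free graphs with $\alpha\le3$, and for every $a\ge4$ it fails for some even-hole-free graph with $\alpha=a$. It holds for $P_7$-free even-hole-free graphs and fails for some $P_9$-free even-hole-free graph.
\end{theorem}

All lower bounds on $\chi$ come from \eqref{eq:count}. The task is therefore to build even-hole-free graphs with many vertices compared to the product $\alpha\omega$. For $C_5$ the ratio $|V|/(\alpha\omega)$ is $\frac54$. The graph $N_{k}$ arises from $N_{k-1}$ by a step that adds four vertices, raises $\alpha$ by one, creates no clique on four vertices and preserves the parity of holes, so the ratio tends to $\frac43$.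

\section{Blow-ups}\label{sec:blowup}

A \emph{weighting} of $G$ is a map $w\colon V(G)\to\{1,2,\dots\}$, and $w(X)=\sum_{v\in X}w(v)$. The \emph{blow-up} $G[w]$ is obtained by replacing each vertex $v$ by a clique $K_v$ of size $w(v)$; for $u\ne v$, all edges between $K_u$ and $K_v$ are present if $uv\in E(G)$, and none otherwise. Two vertices are \emph{twins} if they are adjacent and have the same neighbors apart from each other. Any two vertices of one $K_v$ are twins.

\begin{lemma}\label{lem:blowup}
No hole of a graph contains two twins. Moreover, for every graph $G$ and weighting $w$: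
\begin{itemize}
\item[(a)] if $G[w]$ has a hole of length $\ell$, so does $G$; in particular, blow-ups of even-hole-free graphs are even-hole-free and blow-ups of chordal graphs are chordal;
\item[(b)] $\omega(G[w])=\max\{w(K):K\text{ a clique of }G\}$, $\alpha(G[w])=\alpha(G)$, and $\chi(G[w])\ge w(V(G))/\alpha(G)$;
\item[(c)] $\chi(G[w])\le q$ if and only if there are sets $S_v\subseteq\{1,\dots,q\}$ with $|S_v|=w(v)$ for all $v$ and $S_u\cap S_v=\emptyset$ for all $uv\in E(G)$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose a hole $C$ contains twins $p,p'$. They are adjacent, so they are consecutive on $C$. The other neighbor of $p$ on $C$ is adjacent to $p'$ as well, so $C$ contains a triangle, which an induced cycle of length at least four does not.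

(a) A hole $C$ of $G[w]$ has at most one vertex in each $K_v$. The map sending each vertex of $K_v$ to $v$ is therefore injective on $V(C)$, and it preserves adjacency and nonadjacency, so the image of $C$ is a hole of $G$ of the same length.

(b) The cliques of $G[w]$ are the subsets of the sets $\bigcup_{v\in K}K_v$ with $K$ a clique of $G$. A stable set of $G[w]$ has at most one vertex in each $K_v$ and maps to a stable set of $G$ of the same size; conversely, choosing one vertex of $K_v$ for each $v$ in a stable set of $G$ gives a stable set of $G[w]$. The last claim is \eqref{eq:count}.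

(c) Let $S_v$ be the set of colors used on $K_v$.
\end{proof}

So a counterexample with clique number $\omega$ is obtained from an even-hole-free graph $G$ and a weighting in which the heaviest clique weighs $\omega$ while the total weight exceeds $\lceil\frac54\omega\rceil\,\alpha(G)$. One more operation moves an example from $\omega$ to $\omega+1$.

\begin{lemma}\label{lem:universal}
Adding to an even-hole-free graph a new vertex adjacent to all others gives an even-hole-free graph and raises $\omega$ and $\chi$ by one.
\end{lemma}

\begin{proof}
Every vertex of a hole has a nonneighbor on it, so the new vertex lies in no hole. It extends every clique, and it needs a color of its own.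
\end{proof}

\section{The graphs $N_k$}\label{sec:N}

Let $z$ be a vertex with exactly two neighbors $x,x'$, which are nonadjacent. The step that builds our graphs replaces $z$ by two twins $b,b'$, and then adds a path $y\,z\,y'$ on three new vertices with $y$ adjacent to $b,x$ and $y'$ adjacent to $b',x'$. The new $z$ again has two nonadjacent neighbors, so the step can be repeated. Starting from $C_5$ and repeating it $k$ times gives the following graph.

For $k\ge0$, the graph $N_k$ has vertices $z,d,d'$, $c_i,c_i'$ $(0\le i\le k)$ and $b_i,b_i'$ $(0\le i<k)$. Its edges are $c_0d$, $dd'$, $d'c_0'$, $zc_k$, $zc_k'$ and, for $0\le i<k$,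
\[
b_ib_i',\ b_ic_i,\ b_ic_i',\ b_i'c_i,\ b_i'c_i'
\qquad\text{and}\qquad
c_{i+1}c_i,\ c_{i+1}b_i,\ c_{i+1}'c_i',\ c_{i+1}'b_i'.
\]
Figure~\ref{fig:N2} shows $N_2$. We have $|V(N_k)|=4k+5$, and $N_0$ is the $5$-cycle $z\,c_0\,d\,d'\,c_0'$. Exchanging primed and unprimed vertices is an automorphism. The set $D_i=\{b_i,b_i',c_i,c_i'\}$ induces a \emph{diamond}: all pairs are adjacent except $c_i,c_i'$. For $k\ge1$ put
\[
M=N_k-\{z,c_k,c_k',b_{k-1}'\},\qquad M'=N_k-\{z,c_k,c_k',b_{k-1}\}.
\]
In $M$ the neighbors of $b_{k-1}$ are $c_{k-1}$ and $c_{k-1}'$, so $M$ is $N_{k-1}$ with $b_{k-1}$ in place of $z$; in the same way $M'$ is $N_{k-1}$ with $b_{k-1}'$ in place of $z$.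

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.6cm,y=1.2cm,font=\small,
  v/.style={circle,draw,inner sep=0pt,minimum size=5.5mm}]
\node[v,label=above:$d$] (d) at (0,0.55) {4};
\node[v,label=below:$d'$] (dp) at (0,-0.55) {4};
\node[v,label=above:$c_0$] (c0) at (1,1.4) {4};
\node[v,label=below:$c_0'$] (c0p) at (1,-1.4) {4};
\node[v,label=above:$b_0$] (b0) at (2,0.55) {2};
\node[v,label=below:$b_0'$] (b0p) at (2,-0.55) {2};
\node[v,label=above:$c_1$] (c1) at (3,1.4) {2};
\node[v,label=below:$c_1'$] (c1p) at (3,-1.4) {2};
\node[v,label=above:$b_1$] (b1) at (4,0.55) {3};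
\node[v,label=below:$b_1'$] (b1p) at (4,-0.55) {3};
\node[v,label=above:$c_2$] (c2) at (5,1.4) {3};
\node[v,label=below:$c_2'$] (c2p) at (5,-1.4) {3};
\node[v,label=right:$z$] (z) at (6,0) {5};
\draw (c0)--(d)--(dp)--(c0p);
\draw (c0)--(c1)--(c2)--(z)--(c2p)--(c1p)--(c0p);
\draw (c0)--(b0)--(c1)--(b1)--(c2);
\draw (c0p)--(b0p)--(c1p)--(b1p)--(c2p);
\draw (b0)--(b0p) (b1)--(b1p);
\draw (b0)--(c0p) (b0p)--(c0) (b1)--(c1p) (b1p)--(c1);
\end{tikzpicture}
\caption{The even-hole-free graph $N_2$, with stability number $4$. Replacing each vertex by a clique of the size written inside it gives a graph with $41$ vertices, clique number $8$ and chromatic number $11$.}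
\label{fig:N2}
\end{figure}

\begin{example}[the graph $N_1$]\label{ex:N1}
The nine vertices are $z,c_1,c_1',b_0,b_0',c_0,c_0',d,d'$. Deleting $z,c_1,c_1'$ leaves the $5$-cycle $b_0\,c_0\,d\,d'\,c_0'$ with $b_0$ doubled into the twins $b_0,b_0'$; call this graph $B$.

\emph{Holes.} A hole avoiding $z$ avoids $c_1$, whose other neighbors $b_0,c_0$ are adjacent, and by symmetry it avoids $c_1'$. So it lies in $B$ and is one of two $5$-cycles. A hole through $z$ contains $c_1\,z\,c_1'$ and continues with one of $b_0,c_0$ on one side and one of $b_0',c_0'$ on the other. The pairs $b_0b_0'$, $b_0c_0'$, $c_0b_0'$ are edges, and each closes a $5$-cycle. In the remaining case the hole contains $c_0$ and $c_0'$ but not $b_0$ or $b_0'$, which would be third neighbors of $c_1$ or $c_1'$ on it; it is the $7$-cycle $z\,c_1\,c_0\,d\,d'\,c_0'\,c_1'$. This is the old $5$-cycle with a path of length $2$ from $c_0$ to $c_0'$ exchanged for a path of length $4$. All six holes are odd.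

\emph{Stable sets.} Let $A$ be stable. If $c_1,c_1'\in A$, then $A$ avoids $z$ and all of $D_0$, and contains at most one of $d,d'$. Otherwise $A$ has at most one vertex in $\{z,c_1,c_1'\}$ and at most $\alpha(B)=2$ in $B$. So $\alpha(N_1)\le3$: four more vertices than $C_5$, and one more in a stable set.

\emph{What each part of the step is for.} If $b_0$ and $b_0'$ were one vertex $b$, then $z\,c_1\,b\,c_1'$ would be a hole of length $4$. Without the edges $b_0c_0'$ and $b_0'c_0$, the cycle $b_0\,b_0'\,c_0'\,d'\,d\,c_0$ would be a hole of length $6$. Without the edges $c_1c_0$ and $c_1'c_0'$, the set $\{c_0,c_0',c_1,c_1'\}$ would be stable.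
\end{example}

The analysis of holes in Example~\ref{ex:N1} looks only at the last step, except where it follows the hole through $d$ and $d'$. In general that part is replaced by a reduction to $N_{k-1}$. We record the three types of holes, since they are used again in Section~\ref{sec:upper}.

\begin{lemma}\label{lem:holes}
Let $k\ge1$, write $y=c_k$, $x=c_{k-1}$, $b=b_{k-1}$, with $y',x',b'$ the primed vertices, and let $C$ be a hole of $N_k$. Then one of the following holds.
\begin{itemize}
\item[(i)] $C$ is a hole of $M$ or of $M'$.
\item[(ii)] $C$ is one of the $5$-cycles $z\,y\,b\,b'\,y'$, \ $z\,y\,b\,x'\,y'$, \ $z\,y\,x\,b'\,y'$.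
\item[(iii)] $C$ contains the path $x\,y\,z\,y'\,x'$, and $M$ has a hole of length $|C|-2$.
\end{itemize}
\end{lemma}

\begin{proof}
The neighborhoods are $N(z)=\{y,y'\}$, $N(y)=\{z,b,x\}$, $N(y')=\{z,b',x'\}$, $N(b)=\{y,x,b',x'\}$ and $N(b')=\{y',x',b,x\}$.

Suppose $z\notin C$. The two neighbors on $C$ of a vertex of $C$ are nonadjacent, and $bx$ and $b'x'$ are edges, so $y,y'\notin C$. In $N_k-\{z,y,y'\}$ the vertices $b,b'$ are twins, so $C$ misses one of them by Lemma~\ref{lem:blowup}, and (i) holds.

Suppose $z\in C$. Then $C$ contains a path $p\,y\,z\,y'\,p'$ with $p\in\{b,x\}$ and $p'\in\{b',x'\}$. If $p,p'$ are adjacent, then the edge $pp'$ belongs to the induced cycle $C$ and closes it; the adjacent pairs are $(b,b')$, $(b,x')$, $(x,b')$, which gives (ii). Otherwise $p=x$ and $p'=x'$. Then $b\notin C$, because $y$ already has the two neighbors $z,x$ on $C$, and $b'\notin C$ by symmetry. Replace the path $x\,y\,z\,y'\,x'$ by $x\,b\,x'$. The new cycle lies in $M$ and has length $|C|-2$. It is induced, since $b$ has only the neighbors $x,x'$ in $M$, and its length is at least four, since $x,x'$ are nonadjacent. This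 is (iii).
\end{proof}

\begin{corollary}\label{cor:ehf}
$N_k$ is even-hole-free for every $k\ge0$.
\end{corollary}

\begin{proof}
The only hole of $N_0$ has length $5$. For $k\ge1$, the holes of $M$ and $M'$ are odd by induction, so $|C|$ is odd in each case of Lemma~\ref{lem:holes}.
\end{proof}

For stable sets, cut $N_k$ into the $k+2$ pieces $\{d,d'\}$, $D_0,\dots,D_{k-1}$, $\{z,c_k,c_k'\}$. We want one vertex per piece on average. A piece can hold two vertices of a stable set, namely $c_i$ and $c_i'$, but these two are together adjacent to every vertex of the preceding piece, which is then empty. The indicators $e_i$ below keep this account.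

\begin{lemma}\label{lem:stable}
Let $A$ be a stable set of $N_k$, and let $e_i=1$ if $c_i,c_i'\in A$ and $e_i=0$ otherwise. Then
\begin{equation}\label{eq:inner}
|A\setminus\{z,c_k,c_k'\}|\le k+1-e_k .
\end{equation}
Moreover $\alpha(N_k)=k+2$.
\end{lemma}

\begin{proof}
We claim that
\begin{gather*}
e_0+|A\cap\{d,d'\}|\le1,\qquad e_{i+1}+|A\cap D_i|\le1+e_i\quad(0\le i<k),\\
|A\cap\{z,c_k,c_k'\}|\le1+e_k .
\end{gather*}
First inequality: if $e_0=1$ then $d,d'\notin A$, and otherwise we use the edge $dd'$. Second: if $e_{i+1}=1$, then $b_i,c_i$ are neighbors of $c_{i+1}\in A$ and $b_i',c_i'$ are neighbors of $c_{i+1}'\in A$, so $A\cap D_i=\emptyset$; if $e_{i+1}=0$, we use that the only stable set with more than one vertex in $D_i$ is $\{c_i,c_i'\}$. Third: the only stable set with more than one vertex in $\{z,c_k,c_k'\}$ is $\{c_k,c_k'\}$.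

Add the first inequality and the $k$ inequalities of the second kind. The terms $e_0,\dots,e_{k-1}$ occur once on each side and cancel, which leaves \eqref{eq:inner}. Adding the third inequality gives $|A|\le k+2$. The set $\{d,b_0,\dots,b_{k-1},z\}$ is stable and has $k+2$ vertices.
\end{proof}

\begin{lemma}\label{lem:cliques}
The maximal cliques of $N_k$ are $\{d,d'\}$, $\{d,c_0\}$, $\{d',c_0'\}$, $\{z,c_k\}$, $\{z,c_k'\}$ and, for $0\le i<k$,
\[
\{b_i,b_i',c_i\},\quad\{b_i,b_i',c_i'\},\quad\{c_i,b_i,c_{i+1}\},\quad\{c_i',b_i',c_{i+1}'\}.
\]
\end{lemma}

\begin{proof}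
Each of $z,d,d'$ has two nonadjacent neighbors, so the maximal cliques containing one of them are the five listed edges. The neighborhood of $b_i$ induces the path $c_{i+1}\,c_i\,b_i'\,c_i'$, so the maximal cliques containing $b_i$ are the three triangles formed by $b_i$ and an edge of this path; the case of $b_i'$ is symmetric. The vertices $c_i,c_i'$ induce two disjoint paths, each edge of which lies in a listed triangle and each vertex of which lies in a listed clique.
\end{proof}

\begin{remark}
The fractional chromatic number of $G$ is the least total weight of a nonnegative weighting of the stable sets in which the sets containing any given vertex have weight at least $1$; summing over the vertices shows that it is at least $|V(G)|/\alpha(G)$. So $N_k$ has no clique on four vertices and fractional chromatic number at least $\frac{4k+5}{k+2}$, which tends to $4$.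
\end{remark}

\section{Weightings of $N_k$}\label{sec:weights}

With equal weights and $k\ge1$, Lemma~\ref{lem:blowup}(b) gives $\chi/\omega\ge\frac{4k+5}{3(k+2)}$, and this exceeds $\frac54$ exactly when $k\ge11$. Equal weights waste room, because the five cliques of size two are lighter than the triangles. To make every maximal clique weigh exactly $\omega$, give $d,d',c_0,c_0'$ the weight $\omega/2$, then, for $i=0,1,\dots$, give $b_i,b_i',c_{i+1},c_{i+1}'$ the weight $(\omega-w(c_i))/2$, and finally put $w(z)=\omega-w(c_k)$. For $k=0$ this is the uniform blow-up of $C_5$. For $k=1$ and $\omega=4$ the weights are $2,2,2,2$, then $1,1,1,1$, then $3$; the total is $15=5\,\alpha(N_1)$, and \eqref{eq:count} gives $\chi\ge5=\frac54\cdot4$, a tie with $C_5$. One more step breaks the tie.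

\begin{proof}[Proof of Theorem~\ref{thm:41}]
Take $k=2$ and $\omega=8$ in the rule above: the weight is $4$ on $d,d',c_0,c_0'$, it is $2$ on $b_0,b_0',c_1,c_1'$, it is $3$ on $b_1,b_1',c_2,c_2'$, and $w(z)=5$ (Figure~\ref{fig:N2}). Let $G=N_2[w]$. It is even-hole-free by Corollary~\ref{cor:ehf} and Lemma~\ref{lem:blowup}(a), and $|V(G)|=16+8+12+5=41$. In the list of Lemma~\ref{lem:cliques}, the edges at $d,d'$ weigh $4+4$, the triangles with $i=0$ weigh $4+2+2$, those with $i=1$ weigh $2+3+3$, and the edges at $z$ weigh $5+3$. So $\omega(G)=8$. By Lemma~\ref{lem:stable}, $\alpha(G)=4$, hence $\chi(G)\ge\lceil41/4\rceil=11$, and $G$ has no induced $P_9$ because $\alpha(P_9)=5$.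

An $11$-coloring in the form of Lemma~\ref{lem:blowup}(c) is given by
\[
\begin{array}{lll}
S_d=\{1,9,10,11\}, & S_{c_1}=S_{b_0'}=\{1,2\}, & S_{c_2}=S_{b_1'}=\{6,7,8\},\\
S_{d'}=\{2,3,4,5\}, & S_{c_1'}=S_{b_0}=\{3,4\}, & S_{c_2'}=S_{b_1}=\{9,10,11\},\\
S_{c_0}=\{5,6,7,8\}, & S_{c_0'}=\{8,9,10,11\}, & S_z=\{1,2,3,4,5\}.
\end{array}
\]
The set $S_d$ is disjoint from $S_{c_0}$ and $S_{d'}$, and $S_{d'}$ from $S_{c_0'}$. The vertices $b_0,b_0',c_1,c_1'$ use colors at most $4$ and $c_0,c_0'$ use colors at least $5$; the edges $b_0b_0'$, $b_0c_1$, $b_0'c_1'$ join $\{1,2\}$ to $\{3,4\}$. The vertices $b_1,b_1',c_2,c_2'$ use colors at least $6$ and $c_1,c_1',z$ use colors at most $5$; the edges $b_1b_1'$, $b_1c_2$, $b_1'c_2'$ join $\{6,7,8\}$ to $\{9,10,11\}$. This covers all edges of $N_2$, so $\chi(G)=11$.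
\end{proof}

The map $t\mapsto(\omega-t)/2$ in the rule has the fixed point $\omega/3$. This suggests weights close to $\omega/3$ on all diamonds when $k$ is large. To prove $\chi>q$ we need total weight above $q(k+2)$, that is, average weight above $q$ on the $k+2$ pieces of Lemma~\ref{lem:stable}. The piece $\{d,d'\}$ weighs at most $\omega$ and runs a deficit; the other pieces weigh about $\frac43\omega$, and $k$ is chosen so that their surpluses outweigh the deficit by one.

\begin{proof}[Proof of Theorem~\ref{thm:43}]
All blow-ups of $N_k$ are even-hole-free with $\alpha=k+2$. We treat the residues of $\omega$ modulo $3$ in turn.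

\emph{Case $\omega=3m$, $m\ge1$.} On $N_{m-1}$ give weight $2m$ to $z$ and $d$ and weight $m$ to all other vertices. In Lemma~\ref{lem:cliques} the clique $\{d',c_0'\}$ weighs $2m$ and all others weigh $3m$, so the clique number is $3m$. Let $q=4m-1$. The $m-1$ diamonds and the piece containing $z$ weigh $4m=q+1$ each, and $\{d,d'\}$ weighs $3m=q-(m-1)$. The total over the $m+1$ pieces is $q(m+1)+m-(m-1)=q(m+1)+1$, so $\chi\ge q+1=4m$.

\emph{Case $\omega=3m+1$, $m\ge1$.} Lemma~\ref{lem:universal} applied to the previous graph gives clique number $3m+1$ and $\chi\ge4m+1$.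

\emph{Case $\omega=3m+2$, $m\ge0$.} On $N_{2m}$ put $w(z)=w(d)=2m+1$, $w(d')=m+1$, $w(b_i)=w(c_i')=m+1$ and $w(b_i')=m$ for all $i$, and $w(c_i)=m+1$ for even $i$, $w(c_i)=m$ for odd $i$. (For $m=0$ this is $C_5$ with all weights $1$.) The cliques $\{d,d'\}$, $\{d,c_0\}$, $\{z,c_{2m}\}$, $\{z,c_{2m}'\}$ weigh $(2m+1)+(m+1)=3m+2$, and $\{d',c_0'\}$ weighs $2m+2\le3m+2$. Each listed triangle contains a vertex of weight $m$, namely $b_i'$ or whichever of $c_i,c_{i+1}$ has odd index, and two vertices of weight at most $m+1$, so it weighs at most $3m+2$. The clique number is $3m+2$. Let $q=4m+2$. The diamond $D_i$ weighs $q+1$ for the $m$ even values of $i$ in $\{0,\dots,2m-1\}$ and $q$ for the odd values, the piece containing $z$ weighs $4m+3=q+1$, and $\{d,d'\}$ weighs $3m+2=q-m$. The total over the $2m+2$ pieces is $q(2m+2)+1$, so $\chi\ge q+1=4m+3$.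

In the three cases $\lfloor(4\omega+1)/3\rfloor$ equals $\lfloor(12m+1)/3\rfloor=4m$, $\lfloor(12m+5)/3\rfloor=4m+1$ and $(12m+9)/3=4m+3$, which proves the first statement.

(a) For $\omega=8,11,12$ we have $\lfloor(4\omega+1)/3\rfloor=11,15,16$ and $\lceil\frac54\omega\rceil=10,14,15$. For $\omega\ge14$,
\[
\Big\lfloor\frac{4\omega+1}3\Big\rfloor-\Big\lceil\frac{5\omega}4\Big\rceil\ \ge\ \frac{4\omega-1}3-\frac{5\omega+3}4=\frac{\omega-13}{12}>0 .
\]

(b) The case $\omega=3m$ gives $4m\le3cm+d$ for all $m\ge1$. Divide by $3m$ and let $m\to\infty$.
\end{proof}

\section{Coloring the blow-ups of $N_k$}\label{sec:upper}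

Inequality \eqref{eq:count} is only a lower bound, so the chromatic number of $N_k[w]$ might be much larger than $\frac43\omega$. To rule this out we cover $N_k[w]$ by chordal graphs. Recall the textbook fact that every nonempty chordal graph has a vertex whose neighborhood is a clique; such a vertex has at most $\omega-1$ neighbors, so deleting it and using induction gives $\chi=\omega$. If a set $W$ meets every hole of $G$, then $G-W$ is chordal. With $r$ disjoint such sets, the weight of each vertex can be spread over $r-1$ of the $r$ chordal graphs.

\begin{lemma}\label{lem:spread}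
Let $r\ge2$ and let $V(G)$ be partitioned into sets $W_1,\dots,W_r$, each of which meets every hole of $G$. Then for every weighting $w$,
\[
\chi(G[w])\le\frac r{r-1}\Big(\omega(G[w])+(r-2)\,\omega(G)\Big).
\]
\end{lemma}

\begin{proof}
For $v\in W_i$ put $w_i(v)=0$ and write $w(v)=\sum_{j\ne i}w_j(v)$ with integers satisfying $0\le w_j(v)\le\lceil\frac{w(v)}{r-1}\rceil\le\frac{w(v)+r-2}{r-1}$. Let $G_j$ be the subgraph of $G$ induced by the vertices with $w_j>0$. It avoids $W_j$, so it is chordal, and so is $G_j[w_j]$ by Lemma~\ref{lem:blowup}(a). A clique $K$ of $G_j$ has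
\[
w_j(K)\le\frac{w(K)+(r-2)|K|}{r-1}\le\frac{\omega(G[w])+(r-2)\,\omega(G)}{r-1},
\]
so the right-hand side bounds $\chi(G_j[w_j])=\omega(G_j[w_j])$. Color the $r$ graphs $G_j[w_j]$ with disjoint sets of colors, and let $S_v$ be the union of the color sets that $v$ receives. Then $|S_v|=\sum_jw_j(v)=w(v)$, adjacent vertices receive disjoint sets, and Lemma~\ref{lem:blowup}(c) applies.
\end{proof}

For $C_5$ the five single vertices form such a partition, and the constant is $\frac54$. For $N_k$ we need four classes. They come from the fact that every hole passes through both the primed and the unprimed side at two consecutive levels. Define the \emph{levels}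
\[
\Lambda_{-1}=\{d\},\qquad\Lambda_i=\{b_i,c_i\}\ \ (0\le i<k),\qquad\Lambda_k=\{c_k\},
\]
and let $\Lambda_i'$ consist of the corresponding primed vertices.

\begin{lemma}\label{lem:levels}
For every hole $C$ of $N_k$ there is an $i$ with $-1\le i\le k-1$ such that $C$ meets each of $\Lambda_i,\Lambda_i',\Lambda_{i+1},\Lambda_{i+1}'$.
\end{lemma}

\begin{proof}
For $k=0$ the only hole contains $d,d',c_0,c_0'$. Let $k\ge1$ and apply Lemma~\ref{lem:holes}. In cases (ii) and (iii), $C$ contains $c_k$, $c_k'$, one of $b_{k-1},c_{k-1}$ and one of $b_{k-1}',c_{k-1}'$, so $i=k-1$ works. In case (i), $C$ is a hole of a copy of $N_{k-1}$ whose levels are contained in the levels of $N_k$ with the same index, and induction applies.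
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $W_1$ be the union of $\{z\}$ and the $\Lambda_i$ with $i$ even, $W_2$ the union of the $\Lambda_i$ with $i$ odd, and $W_3,W_4$ the unions of the $\Lambda_i'$ with $i$ even and with $i$ odd. These sets partition $V(N_k)$. Of two consecutive indices one is even and one is odd, so each $W_j$ meets every hole by Lemma~\ref{lem:levels}. Since $\omega(N_k)\le3$ by Lemma~\ref{lem:cliques}, Lemma~\ref{lem:spread} with $r=4$ gives $\chi\le\frac43(\omega+6)=\frac43\omega+8$. The graphs with $\omega=3m$ used for Theorem~\ref{thm:43}(b) are blow-ups of $N_{m-1}$, so that argument proves the second statement.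
\end{proof}

\section{Ladders in place of edges}\label{sec:ladders}

For $\omega=4$ and $\omega=10$ the value $\lfloor(4\omega+1)/3\rfloor$ equals $\lceil\frac54\omega\rceil$, and a second construction is needed. The \emph{ladder} $L_k$ is the graph $N_k-z$; its \emph{ends} are $c_k,c_k'$ and its other vertices are \emph{inner}.

\begin{lemma}\label{lem:ladder}
The ladder $L_k$ is even-hole-free and its ends are nonadjacent. Every induced path of $L_k$ between the ends has odd length. A stable set of $L_k$ has at most $k+1$ inner vertices, and at most $k$ if it contains both ends.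
\end{lemma}

\begin{proof}
The first sentence follows from Corollary~\ref{cor:ehf} and the definition. An induced path between the ends has some length $\ell\ge2$, and together with $z$ it forms a hole of $N_k$ of length $\ell+2$, which is odd. The last sentence is \eqref{eq:inner}.
\end{proof}

A ladder therefore imitates an edge between its ends in two respects. A hole crosses it by a path of odd length, as it would cross an edge. A stable set that takes both ends loses an inner vertex, so the second end brings no gain. In a third respect it is not an edge: the two ends lie in no common clique, and their weights need not be added. The simplest ladder $L_0$ is the path $c_0\,d\,d'\,c_0'$.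

Let $H$ be a graph, let $E(H)$ be partitioned into $R$ and $S$, and let $k(e)\ge0$ be an integer for each $e\in S$. Form a graph $G$ from the graph $(V(H),R)$ by adding, for each $e=uv\in S$, a copy of $L_{k(e)}$ whose ends are identified with $u$ and $v$ and whose set $I_e$ of inner vertices is new; no other edges are added. We say that $G$ is obtained from $H$ by \emph{inserting ladders} at $S$. For $e=uv\in S$, the vertices $u,v$ are nonadjacent in $G$, the set $I_e\cup\{u,v\}$ induces the ladder, and every neighbor of a vertex of $I_e$ lies in this set. For instance, $N_k$ arises from a triangle by inserting $L_k$ at one edge.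

An edge of $S$ is absent from $G$, so it can no longer serve as a chord. If $H=K_4$, $R$ is a $4$-cycle and $S$ consists of its two chords, then $R$ is a hole of $G$ of length $4$. The hypothesis in part (a) below excludes this. A \emph{chord} of a cycle is an edge joining two nonconsecutive vertices of the cycle; cycles of $H$ are not assumed to be induced.

\begin{lemma}\label{lem:insert}
Let $G$ be obtained from $H$ by inserting ladders at $S$.
\begin{itemize}
\item[(a)] If every cycle of $H$ of even length has a chord in $R$, then $G$ is even-hole-free.
\item[(b)] $\alpha(G)\le\alpha(H)+\sum_{e\in S}(k(e)+1)$.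
\item[(c)] Every clique of $G$ is a clique of $(V(H),R)$ or of one of the ladders.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $C$ be a hole of $G$. If $C$ lies in one of the ladders, it is odd by Lemma~\ref{lem:ladder}. So assume that $V(C)\subseteq I_e\cup\{u,v\}$ holds for no $e=uv\in S$. We turn $C$ into a cycle of $H$ of the same parity.

Call $e=uv\in S$ \emph{active} if $C$ meets $I_e$, and let $Q$ be a maximal subpath of $C$ inside $I_e$. The vertices of $C$ just before and just after $Q$ lie in $\{u,v\}$. They are distinct, since otherwise $C$ would consist of $Q$ and one end and lie in the ladder. So $u,v\in V(C)$, and $Q$ with $u$ and $v$ forms a subpath $P_e$ of $C$. Since $C$ is induced and $u,v$ are nonadjacent, $P_e$ is an induced path of the ladder, and its length is odd by Lemma~\ref{lem:ladder}. Let $P$ be the other path of $C$ from $u$ to $v$. It has no vertex in $I_e$: otherwise the same argument would give a second subpath $Q'$ inside $I_e$ between $u$ and $v$, this would be the whole interior of $P$, and $C$ would lie in the ladder. So each active $e$ determines exactly one path $P_e$.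

Next, $C$ has at least three vertices in $V(H)$. If no edge is active, all its vertices are in $V(H)$. If $e=uv$ is active, then $P$ has an interior vertex $s$, because $u,v$ are nonadjacent. Either $s\in V(H)\setminus\{u,v\}$, or $s\in I_f$ for an active $f\ne e$; in that case both ends of $f$ are on $C$, and one of them is outside $\{u,v\}$ because $H$ is simple.

Replace each $P_e$ by the edge $e$. The result is a cycle $C'$ of $H$ with vertex set $V(C)\cap V(H)$, and $|C'|\equiv|C|\pmod 2$ because each $P_e$ has odd length. Suppose $|C|$ is even. Then $C'$ has a chord $xy\in R$, which is an edge of $G$ between two vertices of $C$. It is not an edge of $C$, since the edges of $C$ within $V(H)$ are edges of $C'$. So $xy$ is a chord of $C$ in $G$, a contradiction.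

(b) Let $A$ be a stable set of $G$, let $B=A\cap V(H)$, and let $s$ be the number of edges of $H$ with both ends in $B$. These edges are all in $S$, since $A$ is stable. By Lemma~\ref{lem:ladder},
\[
|A|=|B|+\sum_{e\in S}|A\cap I_e|\le\big(|B|-s\big)+\sum_{e\in S}(k(e)+1).
\]
The graph $H[B]$ has $|B|$ vertices and $s$ edges, hence at least $|B|-s$ components. One vertex from each component gives a stable set of $H$, so $|B|-s\le\alpha(H)$.

(c) A clique containing a vertex of $I_e$ lies in the ladder at $e$; a clique with no inner vertex lies in $V(H)$, where the edges of $G$ are those of $R$.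
\end{proof}

By (b), the vertices of $H$ cost only $\alpha(H)$ in a stable set, while by (c) their weights are constrained only by the cliques of the sparser graph $(V(H),R)$. Recall the tie at $\omega=4$ in Section~\ref{sec:weights}. There $N_1$ is a triangle with one ladder; the inner vertices weigh $10$ and cost $2$, the triangle weighs $3+1+1=5$ and costs $1$. Replacing the triangle by $K_4$ raises this weight to $6$ at the same cost. The cliques of a ladder are the cliques of $N_k$ that avoid $z$, so Lemma~\ref{lem:cliques} lists the ones to be weighed.

\begin{proof}[Proof of Theorem~\ref{thm:small}]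
\emph{Clique number $4$.} Let $H=K_4$ on $\{z,x_1,x_2,x_3\}$, let $R=\{zx_1,zx_2,zx_3\}$ and $S=\{x_1x_2,x_2x_3,x_1x_3\}$. The even cycles of $K_4$ are its $4$-cycles. The two chords of a $4$-cycle cover all four vertices, so one of them contains $z$ and is in $R$. Insert $L_1$ at each edge of $S$; the graph $G$ obtained is even-hole-free and $\alpha(G)\le1+3\cdot2=7$ by Lemma~\ref{lem:insert}.

Put $w(z)=3$, $w(x_i)=1$ and, in each ladder, weight $1$ on $b_0,b_0'$ and weight $2$ on $c_0,c_0',d,d'$. The edges $zx_i$ weigh $3+1$. In a ladder, each of the four triangles consists of one of $c_0,c_0'$ and two vertices of weight $1$, and the three edges at $d,d'$ weigh $2+2$. So $\omega(G[w])=4$. The total weight is $6+3\cdot10=36=5\cdot7+1$, hence $\chi(G[w])\ge6>5=\lceil\frac54\cdot4\rceil$.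

For a $6$-coloring let $S_z=\{4,5,6\}$ and $S_{x_i}=\{i\}$. In a ladder whose ends $c_1,c_1'$ have the colors $p,q$, let $r$ be the third element of $\{1,2,3\}$ and put $S_{b_0}=\{q\}$, $S_{b_0'}=\{p\}$, $S_{c_0}=S_{c_0'}=\{r,4\}$, $S_d=\{p,q\}$, $S_{d'}=\{5,6\}$. The neighbors of $c_0$ and $c_0'$ use only the colors $p,q,5,6$; the edges $c_1b_0$, $b_0b_0'$, $b_0'c_1'$ join $\{p\}$ to $\{q\}$; and $S_d\cap S_{d'}=\emptyset$. So $\chi(G[w])=6$.

\emph{Clique number $10$.} Let $H$ be the blow-up of $C_5$ with all weights $2$: its vertices are $u_i,t_i$ $(i\in\mathbb Z_5)$, and two vertices are adjacent when their indices are equal or differ by $\pm1$. Then $\alpha(H)=2$ by Lemma~\ref{lem:blowup}(b). Let $S=\{t_it_{i+1}:i\in\mathbb Z_5\}$, so that $R$ is the set of edges containing some $u_i$.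

Let $C$ be a cycle of $H$ of length at least four with no chord in $R$; we show that its length is $5$. Suppose $u_i,t_i\in V(C)$. Since $u_it_i\in R$, these vertices are consecutive on $C$. The other neighbor $s$ of $t_i$ on $C$ has index $i\pm1$, so $su_i\in R$, and $su_i$ is a chord because $|C|\ge4$. This contradiction shows that the vertices of $C$ have distinct indices. Consecutive vertices of $C$ then have consecutive indices, so the indices trace a cycle in $C_5$ and $|C|=5$. Thus every even cycle of $H$ has a chord in $R$. Insert $L_3$ at each edge of $S$; the graph $G$ obtained is even-hole-free and $\alpha(G)\le2+5\cdot4=22$.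

Put $(w(u_0),\dots,w(u_4))=(3,4,3,4,3)$ and $w(t_i)=3$, and weight each ladder as follows, the ends being $c_3,c_3'$:
\[
\begin{array}{l|cccccccc}
 & d & c_0 & b_0 & c_1 & b_1 & c_2 & b_2 & c_3\\ \hline
\text{unprimed vertex} & 5&5&2&3&3&4&3&3\\
\text{primed vertex} & 5&5&3&2&4&4&3&3
\end{array}
\]
In $(V(H),R)$ the $t_i$ are pairwise nonadjacent and the $u_i$ induce a $5$-cycle, so a clique has at most one $t_i$ and at most two of the $u_j$, with consecutive indices; it weighs at most $3+7=10$. In a ladder, the edges at $d,d'$ weigh $5+5$. The triangles $\{c_i,b_i,c_{i+1}\}$ weigh $5+2+3$, $3+3+4$, $4+3+3$, and their primed versions weigh $5+3+2$, $2+4+4$, $4+3+3$. The pairs $\{b_i,b_i'\}$ weigh $5,7,6$ for $i=0,1,2$, and the heavier of $c_i,c_i'$ weighs $5,3,4$, so the triangles inside the diamonds weigh at most $10$. Hence $\omega(G[w])=10$.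

The inner vertices of a ladder weigh $w(\{d,d'\})+w(D_0)+w(D_1)+w(D_2)=10+15+12+14=51$, and $V(H)$ weighs $17+15=32$. The total is $32+5\cdot51=287=13\cdot22+1$, hence $\chi(G[w])\ge14>13=\lceil\frac54\cdot10\rceil$.
\end{proof}

\section{Where the bound holds and where it fails}\label{sec:range}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
If $\alpha(G)\le3$, then $G$ is $P_7$-free because $\alpha(P_7)=4$, and (B) applies. For $a\ge4$, add $a-4$ isolated vertices to the graph of Theorem~\ref{thm:41}; this creates no hole, leaves $\omega=8$ and $\chi=11$ unchanged, and gives $\alpha=a$. The statement on paths is (B) together with Theorem~\ref{thm:41}.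
\end{proof}

In terms of the clique number, Theorems~\ref{thm:43} and~\ref{thm:small} show that the bound $\lceil\frac54\omega\rceil$ fails for $\omega\in\{4,8,10,11,12\}$ and for all $\omega\ge14$. It holds for $\omega\le2$, since (A) gives $\chi\le1$ for $\omega=1$ and $\chi\le3=\lceil\frac54\cdot2\rceil$ for $\omega=2$. We do not decide the cases $\omega\in\{3,5,6,7,9,13\}$. For these values $\lfloor(4\omega+1)/3\rfloor$ and $\lceil\frac54\omega\rceil$ both equal $4,7,8,9,12,17$ respectively, so Theorem~\ref{thm:43} reaches the bound without showing that it is exceeded. We also do not decide whether the bound holds for $P_8$-free even-hole-free graphs.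

Finally, let $c^*$ be the infimum of the constants $c$ for which some $d$ makes $\chi\le c\,\omega+d$ valid for all even-hole-free graphs. Theorem~\ref{thm:43}(b) and (A) give $\frac43\le c^*\le2$. We do not determine $c^*$; by Theorem~\ref{thm:upper}, the blow-ups of the graphs $N_k$ cannot raise the lower bound.

\begin{thebibliography}{9}

\bibitem{HZC}
Shenwei Huang, Yidong Zhou and Yeonsu Chang,
\emph{The optimal chromatic bound for even-hole-free graphs without induced seven-vertex paths},
arXiv:2602.04403 (2026).

\end{thebibliography}
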